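\title{Homological epimorphisms out of $E_n$-algebras}

\begin{abstract}
An epimorphism of rings with commutative domain has commutative codomain. We prove a homotopical version of this fact, conjectured in a paper of Sylvan. Let $F\colon\mathcal A\to\mathcal B$ be a homological epimorphism of $A_\infty$-algebras over a field and let $2\le n\le\infty$. Then every $E_n$-structure on $\mathcal A$ extends to an $E_n$-structure on $\mathcal B$ and on $F$, and the space of such extensions is contractible. The proof regards an $E_n$-algebra as an $E_{n-1}$-algebra in $E_1$-algebras, so that each operation is an algebra map, and extends these maps along the tensor powers of $F$ one variable at a time. We also describe the $E_n$-maps out of the codomain, show that the homological epimorphisms out of an $E_n$-algebra do not depend on $n$, and show that for $n=1$ and $n=\infty$ they are exactly the epimorphisms in the $\infty$-category of $E_n$-algebras.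
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

A map of rings $f\colon A\to B$ is an epimorphism if a ring map out of $B$ is determined by its restriction to $A$. Surjections are epimorphisms, and so is $k[t]\to k[t,t^{-1}]$, since the image of $t^{-1}$ must be the inverse of the image of $t$. Classically, if $f$ is an epimorphism and $A$ is commutative, then $B$ is commutative; we give a proof in Section~\ref{sec:discrete}. The problem treated here, posed in \cite{Sylvan}, asks for the same statement for algebras up to homotopy.

Fix a field $k$. All $A_\infty$-algebras are $\mathbb Z$-graded, $k$-linear and cohomologically unital, and $A_\infty$-morphisms are cohomologically unital. For an $A_\infty$-algebra $\mathcal A$, regarded as an $A_\infty$-category with one object, $\mathrm{Mod}\text{-}\mathcal A$ is the dg category of right $A_\infty$-modules, that is, of $A_\infty$-functors $\mathcal A^{op}\to\mathrm{Ch}_k$. The tensor product of a right module (or bimodule) $M$ and a left module (or bimodule) $N$ over $\mathcal A$ is the bar complex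
\[
M\otimes_{\mathcal A}N=\bigoplus_{r\ge0}M\otimes\mathcal A[1]^{\otimes r}\otimes N
\]
with its standard differential. Let $\Delta_{\mathcal B}$ be the diagonal bimodule of $\mathcal B$. An $A_\infty$-morphism $F\colon\mathcal A\to\mathcal B$ has a graph $\Gamma(F)=(F,\mathrm{Id}_{\mathcal B})^*\Delta_{\mathcal B}$, which is an $(\mathcal A,\mathcal B)$-bimodule, and an adjoint graph $\Gamma^\dagger(F)=(\mathrm{Id}_{\mathcal B},F)^*\Delta_{\mathcal B}$, which is a $(\mathcal B,\mathcal A)$-bimodule. The morphism $F$ is a \emph{homological epimorphism} if it satisfies the following equivalent conditions.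
\begin{enumerate}
\item[(H1)] Extension of scalars $F_!=\bullet\otimes_{\mathcal A}\Gamma(F)$ is a localization: it induces a quasi-equivalence onto $\mathrm{Mod}\text{-}\mathcal B$ from the Lyubashenko--Ovsienko (equivalently Drinfeld) quotient of $\mathrm{Mod}\text{-}\mathcal A$ by the full subcategory $\ker F_!$ of modules sent to zero.
\item[(H2)] The pullback $F^*\colon\mathrm{Mod}\text{-}\mathcal B\to\mathrm{Mod}\text{-}\mathcal A$ is fully faithful.
\item[(H3)] The natural map $\Gamma^\dagger(F)\otimes_{\mathcal A}\Gamma(F)\to\Delta_{\mathcal B}$ is a quasi-isomorphism of $(\mathcal B,\mathcal B)$-bimodules.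
\end{enumerate}
The equivalence of the three conditions is part of the setting of the problem; we use only (H2) and (H3). Condition (H3) says that multiplication $\mathcal B\otimes_{\mathcal A}\mathcal B\to\mathcal B$ is an equivalence for the derived tensor product. The same condition for the ordinary tensor product characterizes ring epimorphisms (Proposition~\ref{prop:discrete}).

Commutativity up to homotopy comes in degrees. An $E_n$-algebra, taken in the symmetric monoidal $\infty$-category of chain complexes over $k$, has an $m$-ary operation for every configuration of $m$ disjoint little $n$-cubes in an $n$-cube, depending coherently on the configuration (Section~\ref{sec:operads}). For $n=1$ a configuration is determined up to contractible choice by the order of the intervals, and an $E_1$-algebra is the same as an $A_\infty$-algebra up to quasi-isomorphism. For $n\ge2$ two cubes can be moved around each other, so the product commutes up to homotopy, more coherently as $n$ grows. Every $E_n$-algebra has an underlying $E_1$-algebra. An $E_n$-algebra \emph{enhancing} $\mathcal A$ is an $E_n$-algebra $\tilde{\mathcal A}$ together with a chosen quasi-isomorphism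 between its underlying $E_1$-algebra and $\mathcal A$. Given enhancements $\tilde{\mathcal A}$ of $\mathcal A$ and $\tilde{\mathcal B}$ of $\mathcal B$, an $E_n$-map $\tilde F\colon\tilde{\mathcal A}\to\tilde{\mathcal B}$ \emph{enhances} $F\colon\mathcal A\to\mathcal B$ if its underlying $A_\infty$-morphism agrees with $F$ in the homotopy category of $A_\infty$-algebras under the chosen identifications.

\begin{quote}
\textbf{Conjecture} (\cite{Sylvan})\textbf{.} \emph{Let $2\le n\le\infty$ and let $F\colon\mathcal A\to\mathcal B$ be a homological epimorphism of $A_\infty$-algebras. If $\tilde{\mathcal A}$ is an $E_n$-algebra enhancing $\mathcal A$, then there are an $E_n$-algebra $\tilde{\mathcal B}$ enhancing $\mathcal B$ and a map $\tilde F\colon\tilde{\mathcal A}\to\tilde{\mathcal B}$ enhancing $F$.}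
\end{quote}

For $n=1$ the statement would be trivial, with $\tilde{\mathcal B}=\mathcal B$ and $\tilde F=F$. For $n\ge2$ the classical fact suggests a positive answer but does not give it. Commutativity of a ring is a property, whereas an $E_n$-structure is an infinite system of operations and homotopies, all of which must be constructed on $\mathcal B$ from a morphism $F$ that respects only the $A_\infty$-structure. Passing to cohomology does not help even with the first step, because $H^*(F)$ need not be a ring epimorphism (Example~\ref{ex:plane}). On the other hand, an epimorphism leaves no room for choices, so one may guess that the structure on $\mathcal B$ is forced by the structure on $\mathcal A$. This is what we prove.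

\subsection{Results}

Let $\mathcal V$ be the $\infty$-category of chain complexes over $k$ with quasi-isomorphisms inverted, and let $\mathcal C=\mathrm{Alg}_{E_1}(\mathcal V)$. An $A_\infty$-morphism $F\colon\mathcal A\to\mathcal B$ determines objects $A,B\in\mathcal C$ and a morphism $F\colon A\to B$ in $\mathcal C$, well defined up to homotopy. A morphism $F\colon A\to B$ in $\mathcal C$ is called a homological epimorphism if multiplication $B\otimes_AB\to B$ is an equivalence in $\mathcal V$; this agrees with (H1)--(H3) by Lemma~\ref{lem:dictionary}. A map of $E_n$-algebras is a homological epimorphism if its underlying $E_1$-map is one. For an $\infty$-category $\mathcal X$ we write $\mathcal X^{\simeq}$ for the space obtained by discarding the noninvertible morphisms and $\mathcal X_{a/}$ for the $\infty$-category of objects under $a$. All fibers and pullbacks are homotopy fibers and homotopy pullbacks.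

Let $\tilde A$ be an $E_n$-algebra whose underlying $E_1$-algebra is identified with $A$, and let $F\colon A\to B$ be a morphism in $\mathcal C$. The \emph{space of enhancements} $\mathrm{Enh}_n(\tilde A,F)$ is the fiber over $F$ of the forgetful map
\begin{equation}\label{eq:enh}
\big(\mathrm{Alg}_{E_n}(\mathcal V)_{\tilde A/}\big)^{\simeq}\longrightarrow(\mathcal C_{A/})^{\simeq}.
\end{equation}
A point of it is an $E_n$-map $\tilde F\colon\tilde A\to\tilde B$, an equivalence from the $E_1$-algebra underlying $\tilde B$ to $B$, and a homotopy that identifies the underlying $E_1$-map of $\tilde F$ with $F$. Forgetting the homotopy leaves exactly the data that the Conjecture asks for.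

\begin{theorem}\label{thm:A}
Let $1\le n\le\infty$, let $F\colon A\to B$ be a homological epimorphism, and let $\tilde A$ be an $E_n$-algebra enhancing $A$. Then $\mathrm{Enh}_n(\tilde A,F)$ is contractible. In particular it is nonempty, so the Conjecture holds for all $2\le n\le\infty$.
\end{theorem}

The next three theorems are complements, not needed for the Conjecture. A map of spaces is a \emph{monomorphism} if each of its fibers is empty or contractible, that is, if it is an inclusion of path components; its \emph{image} is the union of these components. We write $\mathrm{Map}_{E_n}$ for mapping spaces in $\mathrm{Alg}_{E_n}(\mathcal V)$.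

\begin{theorem}\label{thm:B}
Let $1\le n\le\infty$ and let $\tilde F\colon\tilde A\to\tilde B$ be an $E_n$-map whose underlying $E_1$-map $F\colon A\to B$ is a homological epimorphism. For every $E_n$-algebra $\tilde C$ the map
\[
\tilde F^*\colon\mathrm{Map}_{E_n}(\tilde B,\tilde C)\to\mathrm{Map}_{E_n}(\tilde A,\tilde C)
\]
is a monomorphism. Its image consists of those $\tilde G$ whose underlying $E_1$-map $G\colon A\to C$ factors up to homotopy through $F$; equivalently, those for which $C\to B\otimes_AC$ is an equivalence.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $1\le n\le\infty$ and let $\tilde A$ be an $E_n$-algebra with underlying $E_1$-algebra $A$. The forgetful functor from $E_n$-algebras under $\tilde A$ whose structure map is a homological epimorphism to $E_1$-algebras under $A$ whose structure map is a homological epimorphism is an equivalence of $\infty$-categories. Both are equivalent to partially ordered classes.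
\end{theorem}

A morphism $A\to B$ in an $\infty$-category is an \emph{epimorphism} if $\mathrm{Map}(B,C)\to\mathrm{Map}(A,C)$ is a monomorphism for every $C$.

\begin{theorem}\label{thm:D}
For $n=1$ and $n=\infty$, a map of $E_n$-algebras is a homological epimorphism if and only if it is an epimorphism in the $\infty$-category of $E_n$-algebras.
\end{theorem}

For $2\le n<\infty$, Theorem~\ref{thm:B} shows that a homological epimorphism is an epimorphism of $E_n$-algebras; we make no claim about the converse in that range.

Section~\ref{sec:discrete} carries out the method for ordinary algebras, where it takes a few lines. Section~\ref{sec:background} recalls the facts we use, mostly from \cite{HA}. Section~\ref{sec:extension} solves the problem of extending a single map of $E_1$-algebras along a homological epimorphism, and Section~\ref{sec:transport} assembles the solutions into an $E_n$-structure. Sections~\ref{sec:maps} and~\ref{sec:epi} prove the complements.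

\section{The discrete case and examples}\label{sec:discrete}

In the following proposition algebras are ordinary unital $k$-algebras and tensor products are underived. The proof works over any commutative base ring, in particular over $\mathbb Z$.

\begin{proposition}\label{prop:discrete}
Let $f\colon A\to B$ be a map of algebras.
\begin{enumerate}
\item[(i)] $f$ is an epimorphism if and only if multiplication $B\otimes_AB\to B$ is bijective.
\item[(ii)] If $f$ is an epimorphism, an algebra map $\varphi\colon A\to C$ extends along $f$ if and only if $C\to B\otimes_AC$, $c\mapsto1\otimes c$, is bijective.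
\item[(iii)] If $f$ is an epimorphism and $A$ is commutative, then $B$ is commutative.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Suppose that multiplication is bijective. Then $b\otimes1=1\otimes b$ in $B\otimes_AB$. If $g,h\colon B\to C$ agree on $A$, the map $B\otimes_AB\to C$, $b\otimes b'\mapsto g(b)h(b')$, is well defined, and it gives $g(b)=h(b)$. Conversely, let $f$ be an epimorphism. The map $\delta\colon B\to B\otimes_AB$, $\delta(b)=b\otimes1-1\otimes b$, satisfies $b\,\delta(b')+\delta(b)\,b'=bb'\otimes1-1\otimes bb'=\delta(bb')$ and vanishes on $f(A)$. So $b\mapsto(b,0)$ and $b\mapsto(b,\delta(b))$ are algebra maps to the square-zero extension $B\oplus(B\otimes_AB)$ that agree on $A$. Hence $\delta=0$ and $b\otimes b'=1\otimes bb'$, so $b\mapsto1\otimes b$ is inverse to multiplication.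

(ii) If $\varphi$ extends, then $C$ is a left $B$-module and $B\otimes_AC\cong(B\otimes_AB)\otimes_BC\cong C$. Conversely, if $C\to B\otimes_AC$ is bijective, transport the left $B$-action to $C$. It extends the left $A$-action and commutes with right multiplication by $C$, so $b$ acts as left multiplication by $\psi(b)=b\cdot1$, and $\psi\colon B\to C$ is an algebra map with $\psi f=\varphi$.

(iii) For an algebra $R$ and a left $(A\otimes R)$-module $C$ there is a bijection
\begin{equation}\label{eq:discbase}
(B\otimes R)\otimes_{A\otimes R}C\to B\otimes_AC,\qquad(b\otimes r)\otimes c\mapsto b\otimes rc,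
\end{equation}
with inverse $b\otimes c\mapsto(b\otimes1)\otimes c$. Taking $C=B\otimes R$ and using (i), we see that $f\otimes\mathrm{id}_R$ is an epimorphism. By (ii) and \eqref{eq:discbase}, an algebra map $A\otimes R\to C$ extends to $B\otimes R$ if and only if its restriction to $A$ extends to $B$.

Since $A$ is commutative, its multiplication $\mu\colon A\otimes A\to A$ is an algebra map. The restriction of $f\mu$ to the first factor is $f$, which extends to $B$ by the identity, so $f\mu$ extends to $B\otimes A\to B$. The restriction of this map to the second factor is again $f$, so it extends to an algebra map $\nu\colon B\otimes B\to B$. The restriction of $\nu$ to either factor is an algebra map $B\to B$ that extends $f$, hence is the identity. The elements $b\otimes1$ and $1\otimes b'$ commute in $B\otimes B$, so their images $b$ and $b'$ commute in $B$.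
\end{proof}

The proof of Theorem~\ref{thm:A} follows (iii). Commutativity of $A$ is expressed by algebra maps $A^{\otimes m}\to A$. Each of them extends to $B^{\otimes m}\to B$ one variable at a time, because its restriction to each variable is the identity. The extension is unique. In the homotopical setting uniqueness means that a space of choices is contractible, and this is what supplies all the higher coherences.

For a strict map of dg algebras, the bar complex in (H3) computes the derived tensor product $B\otimes^{\mathbb L}_AB$. This makes examples easy to test.

\begin{example}\label{ex:tor}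
A map of ordinary algebras, placed in degree $0$, is a homological epimorphism if and only if it is an epimorphism and $\mathrm{Tor}^A_i(B,B)=0$ for $i>0$. Thus every flat epimorphism, such as $k[t]\to k[t,t^{-1}]$ or a projection $A\times A'\to A$, is a homological epimorphism. The surjection $k[t]\to k$, $t\mapsto0$, is not: the resolution $k[t]\xrightarrow{t}k[t]$ gives $\mathrm{Tor}_1^{k[t]}(k,k)=k$.
\end{example}

\begin{example}\label{ex:plane}
Let $A=k[x,y]$ and write $A_x=A[x^{-1}]$, $A_y=A[y^{-1}]$, $A_{xy}=A[x^{-1},y^{-1}]$. Let $B$ be the dg algebra with $B^0=A_x\times A_y$, $B^1=A_{xy}$, differential $d(u,v)=v-u$, and products $(u,v)\cdot w=uw$, $w\cdot(u,v)=wv$ for $w\in B^1$. The Leibniz rule is the identity $vv'-uu'=(v-u)v'+u(v'-u')$. This dg algebra is not commutative: $(1,0)\cdot w=w$, while $w\cdot(1,0)=0$. The map $F(a)=(a,a)$ is a homological epimorphism. Indeed, $B$ is a bounded complex of flat $A$-modules, so $B\otimes_AB$ needs no deriving. The complex $B\otimes_AA_x$ is $A_x\times A_{xy}\to A_{xy}$, $(u,v)\mapsto v-u$, which is surjective with kernel the diagonal copy of $A_x$; so $N\to B\otimes_AN$ is a quasi-isomorphism for $N=A_x$, and by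 the same computation for $N=A_y$ and $N=A_{xy}$. The five lemma, applied to the subcomplex $B^1[-1]\subset B$ with quotient $B^0$, gives the same for $N=B$, and multiplication is a left inverse of $B\to B\otimes_AB$. Here $H^0(B)=A_x\cap A_y=A$, and $H^1(B)=A_{xy}/(A_x+A_y)$ has the basis $x^{-a}y^{-b}$, $a,b\ge1$. The map $H^*(F)$ is not an epimorphism, since the identity of $H^*(B)$ and the projection that kills $H^1(B)$ agree on $A$. Theorem~\ref{thm:A} equips $B$ with an $E_\infty$-structure compatible with the commutative structure of $A$, unique up to contractible choice.
\end{example}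

\section{Background}\label{sec:background}

\subsection{Monomorphisms and mapping spaces}\label{sec:spaces}

We use four properties of monomorphisms of spaces.
\begin{enumerate}
\item[(S1)] They are stable under base change, because base change has the same fibers.
\item[(S2)] If $X_\lambda\to Y_\lambda$ is a map of diagrams of spaces that is a monomorphism for each $\lambda$, then $\lim X_\lambda\to\lim Y_\lambda$ is a monomorphism, and a point $y$ lies in its image if and only if each component $y_\lambda$ lies in the image of $X_\lambda$. Indeed, the fiber over $y$ is the limit of the fibers over the $y_\lambda$; it is empty if one of them is empty, since it maps to each, and contractible if all are contractible. This applies in particular to products.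
\item[(S3)] A map $X\to Y$ is a monomorphism if and only if it is fully faithful as a functor between $\infty$-groupoids. In particular a monomorphism induces equivalences of loop spaces.
\item[(S4)] A map $X\to Y$ is a monomorphism if and only if the diagonal $X\to X\times_YX$ is an equivalence. The fibers of the diagonal are the spaces of paths between two points of a fiber of $X\to Y$, and a space is empty or contractible exactly when all such path spaces are contractible.
\end{enumerate}
Let $\mathcal X$ be an $\infty$-category and let $u\colon a\to b$, $v\colon a'\to b'$ be morphisms. In the arrow category, whose morphisms are commutative squares,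
\begin{equation}\label{eq:arrow}
\mathrm{Map}_{\mathrm{Fun}(\Delta^1,\mathcal X)}(u,v)\simeq\mathrm{Map}(a,a')\times_{\mathrm{Map}(a,b')}\mathrm{Map}(b,b').
\end{equation}
If $a=a'$, then $\mathrm{Map}_{\mathcal X_{a/}}(u,v)$ is the fiber of $u^*\colon\mathrm{Map}(b,b')\to\mathrm{Map}(a,b')$ over $v$. The fiber over $a$ of the source map $\mathrm{ev}_0\colon\mathrm{Fun}(\Delta^1,\mathcal X)^{\simeq}\to\mathcal X^{\simeq}$ is $(\mathcal X_{a/})^{\simeq}$. Mapping spaces in a pullback of $\infty$-categories are the pullbacks of the mapping spaces. A right adjoint is fully faithful if and only if the counit is an equivalence, and then its essential image consists of the objects at which the unit is an equivalence.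

\subsection{Algebras and modules}\label{sec:modules}

The $\infty$-category $\mathcal V$ is presentable, stable and symmetric monoidal, and $\otimes$ preserves colimits in each variable. We give $\mathcal C=\mathrm{Alg}_{E_1}(\mathcal V)$ its pointwise symmetric monoidal structure, in which the underlying object of $A\otimes A'$ is the tensor product of the underlying objects \cite[3.2.4.3--3.2.4.4]{HA}. The unit $k$ is an initial object of $\mathcal C$ \cite[3.2.1.8]{HA}. For $A_1,\dots,A_m\in\mathcal C$, the \emph{inclusion of the $i$-th factor} $\iota_i\colon A_i\to\bigotimes_jA_j$ is the tensor product of $\mathrm{id}_{A_i}$ with the unit maps $k\to A_j$, $j\ne i$.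

For $A,C\in\mathcal C$ let $\mathrm{LMod}_A$, $\mathrm{RMod}_C$ and ${}_A\mathrm{BMod}_C$ be the $\infty$-categories of left modules, right modules and bimodules in $\mathcal V$. The forgetful functors between them and to $\mathcal V$ are conservative. We use the following facts.

\begin{enumerate}
\item[(M1)] The relative tensor product $M\otimes_AN$ has as underlying object the colimit over $\Delta^{op}$ of the bar construction $[r]\mapsto M\otimes A^{\otimes r}\otimes N$ \cite[4.4.2.8]{HA}. It is associative and unital \cite[4.4.3.14, 4.4.3.16]{HA}.
\item[(M2)] For $F\colon A\to B$ in $\mathcal C$, the restriction $F^*\colon{}_B\mathrm{BMod}_C\to{}_A\mathrm{BMod}_C$ has the left adjoint $B\otimes_A-$ \cite[4.6.2.17]{HA}, with unit $X\simeq A\otimes_AX\to B\otimes_AX$ induced by $F$.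
\item[(M3)] Let $\mathcal N$ be left tensored over $\mathcal V$ and let $M\in\mathcal N$ have an endomorphism object $\mathrm{End}(M)$, an algebra whose underlying object represents $V\mapsto\mathrm{Map}_{\mathcal N}(V\otimes M,M)$. Then $\mathrm{Map}_{\mathcal C}(A,\mathrm{End}(M))\simeq\mathrm{LMod}_A(\mathcal N)\times_{\mathcal N}\{M\}$, naturally in $A$ \cite[4.7.1.40--4.7.1.41]{HA}. In words, an algebra map to $\mathrm{End}(M)$ is an action on $M$.
\end{enumerate}
We apply (M3) twice. For $\mathcal N=\mathcal V$ every object $V$ has an endomorphism object, and
\begin{equation}\label{eq:endV}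
\mathrm{Map}_{\mathcal C}(A,\mathrm{End}_{\mathcal V}(V))\simeq\mathrm{LMod}_A\times_{\mathcal V}\{V\}.
\end{equation}
For $\mathcal N=\mathrm{RMod}_C$ we have $\mathrm{LMod}_A(\mathrm{RMod}_C)\simeq{}_A\mathrm{BMod}_C$ \cite[4.3.2.7]{HA}. The right module $C$ has the endomorphism object $C$, acting by left multiplication, because $\mathrm{Map}_{\mathrm{RMod}_C}(V\otimes C,C)\simeq\mathrm{Map}_{\mathcal V}(V,C)$. Hence, naturally in $A$,
\begin{equation}\label{eq:endC}
\mathrm{Map}_{\mathcal C}(A,C)\simeq{}_A\mathrm{BMod}_C\times_{\mathrm{RMod}_C}\{C\},\qquad\varphi\mapsto\varphi^*C.
\end{equation}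
The fibers in \eqref{eq:endV} and \eqref{eq:endC} are spaces because the forgetful functors are conservative.

For $F\colon A\to B$, \emph{multiplication} is the map of $(B,B)$-bimodules $B\otimes_AB\to B\otimes_BB\simeq B$. Whether it is an equivalence depends only on the equivalence class of $F$ in $\mathrm{Fun}(\Delta^1,\mathcal C)$.

\begin{lemma}\label{lem:dictionary}
An $A_\infty$-morphism $F\colon\mathcal A\to\mathcal B$ satisfies \textup{(H1)--(H3)} if and only if, for the corresponding morphism $F\colon A\to B$ in $\mathcal C$, multiplication $B\otimes_AB\to B$ is an equivalence in $\mathcal V$.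
\end{lemma}

\begin{proof}
Condition (H2) is unchanged when $F$ is replaced by a homotopic morphism or composed with quasi-isomorphisms, and so is the condition in $\mathcal C$. Replacing $\mathcal B$ by a dg model and $\mathcal A$ by its cobar--bar resolution, we may assume that $F\colon A\to B$ is a strict map of strictly unital dg algebras, and we test (H3). The bimodules $\Gamma^\dagger(F)$ and $\Gamma(F)$ are $B$ as a $(B,A)$-bimodule and as an $(A,B)$-bimodule. The bar complex in (H3) is the unnormalized total complex of the simplicial chain complex $[r]\mapsto B\otimes A^{\otimes r}\otimes B$, whose faces multiply neighboring factors and whose degeneracies insert units. It is quasi-isomorphic to the normalized total complex, which computes the colimit over $\Delta^{op}$ in $\mathcal V$. Since $k$ is a field, the tensor products of complexes are tensor products in $\mathcal V$ without any cofibrancy assumption. By (M1) the colimit is $B\otimes_AB$, and the map in (H3) is multiplication. The condition is symmetric under passing to opposite algebras, so left and right conventions do not matter.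
\end{proof}

\subsection{Operads and little cubes}\label{sec:operads}

Let $\mathrm{Fin}_*$ be the category of the pointed sets $\langle m\rangle=\{*,1,\dots,m\}$. A map $\alpha\colon\langle m\rangle\to\langle l\rangle$ is \emph{inert} if each $j\in\{1,\dots,l\}$ has exactly one preimage. The inert map $\rho^i\colon\langle m\rangle\to\langle1\rangle$ sends $i$ to $1$ and everything else to $*$. For an $\infty$-category over $\mathrm{Fin}_*$ we write $\mathrm{Map}^\alpha$ for the part of a mapping space that lies over $\alpha$, so that $\mathrm{Map}=\coprod_\alpha\mathrm{Map}^\alpha$.

An $\infty$-operad is a functor $\pi\colon\mathcal O^\otimes\to\mathrm{Fin}_*$ in which inert maps have cocartesian lifts, called \emph{inert morphisms}, the lifts of $\rho^1,\dots,\rho^m$ identify the fiber over $\langle m\rangle$ with the $m$-th power of the fiber over $\langle1\rangle$, and a morphism $x\to y$ over $\alpha$ is determined by its composites with the inert lifts $y\to y_j$ of the $\rho^j$, in the sense that $\mathrm{Map}^\alpha(x,y)\simeq\prod_j\mathrm{Map}^{\rho^j\alpha}(x,y_j)$. A map of $\infty$-operads is a functor over $\mathrm{Fin}_*$ that preserves inert morphisms.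 Two kinds of examples occur.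

\emph{Symmetric monoidal $\infty$-categories.} Such an $\mathcal X$ gives an $\infty$-operad $\mathcal X^\otimes$ whose objects over $\langle m\rangle$ are tuples $(X_1,\dots,X_m)$ and in which
\begin{equation}\label{eq:smc}
\mathrm{Map}^\alpha\big((X_i)_i,(Y_j)_j\big)\simeq\prod_{j=1}^l\mathrm{Map}_{\mathcal X}\Big(\bigotimes_{\alpha(i)=j}X_i,\;Y_j\Big),
\end{equation}
the empty tensor product being the unit. If $g$ lies over $\alpha$ and $h$ over $\beta$, the component $(hg)_t$ is $h_t\circ\bigotimes_{\beta(j)=t}g_j$. A morphism over an inert map is inert if and only if all its components are equivalences. An \emph{$\mathcal O$-algebra} in $\mathcal X$ is a map of $\infty$-operads $\mathcal O^\otimes\to\mathcal X^\otimes$, and $\mathrm{Alg}_{\mathcal O}(\mathcal X)$ is the full subcategory of $\mathrm{Fun}_{\mathrm{Fin}_*}(\mathcal O^\otimes,\mathcal X^\otimes)$ on these maps. The arrow category has the pointwise structure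
\[
\mathrm{Fun}(\Delta^1,\mathcal X)^\otimes=\mathrm{Fun}(\Delta^1,\mathcal X^\otimes)\times_{\mathrm{Fun}(\Delta^1,\mathrm{Fin}_*)}\mathrm{Fin}_*
\]
\cite[2.1.3.4]{HA}. A functor $\mathcal O^\otimes\to\mathrm{Fun}(\Delta^1,\mathcal X)^\otimes$ over $\mathrm{Fin}_*$ is a functor $\Delta^1\times\mathcal O^\otimes\to\mathcal X^\otimes$ over $\mathrm{Fin}_*$, and inertness is tested at the two vertices of $\Delta^1$. Hence
\begin{equation}\label{eq:algarrow}
\mathrm{Alg}_{\mathcal O}(\mathrm{Fun}(\Delta^1,\mathcal X))\simeq\mathrm{Fun}(\Delta^1,\mathrm{Alg}_{\mathcal O}(\mathcal X)),
\end{equation}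
compatibly with $\mathrm{ev}_0$ and with evaluation at objects of $\mathcal O^\otimes$.

\emph{Little cubes.} Let $\square=(-1,1)$. An embedding $\square^d\to\square^d$ is rectilinear if it has the form $(x_s)\mapsto(a_sx_s+b_s)$ with all $a_s>0$. For a finite set $S$ let $\mathrm{Rect}(\square^d\times S,\square^d)$ be the space of embeddings that are rectilinear on each cube. The $\infty$-operad $E_d^\otimes$ is the nerve of the topological category with objects $\langle m\rangle$ and
\[
\mathrm{Map}^\alpha(\langle m\rangle,\langle l\rangle)=\prod_{j=1}^l\mathrm{Rect}(\square^d\times\alpha^{-1}(j),\square^d).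
\]
The space of nullary operations ($S=\emptyset$) is a point. The space of unary operations is convex, hence contractible: if $c$ is a rectilinear embedding, then so is $(1-t)c+t\,\mathrm{id}$ for $0\le t\le1$.

The underlying $E_1$-algebra of an $E_n$-algebra is taken along $E_1\to E_n$, $I\mapsto I\times\square^{n-1}$. These embeddings are compatible with the stabilizations $E_n\to E_{n+1}$, $K\mapsto K\times\square$. Two theorems are used.
\begin{enumerate}
\item[(E1)] (Dunn additivity \cite[5.1.2.2]{HA}.) For $2\le n<\infty$ the product-of-cubes map $E_1^\otimes\times E_{n-1}^\otimes\to E_n^\otimes$ exhibits $E_n$ as the tensor product of $E_1$ and $E_{n-1}$. Therefore $\mathrm{Alg}_{E_n}(\mathcal V)\simeq\mathrm{Alg}_{E_{n-1}}(\mathcal C)$. Evaluation at $\langle1\rangle\in E_{n-1}^\otimes$ restricts along $I\mapsto I\times\square^{n-1}$, so the equivalence is compatible with the forgetful functors to $\mathcal C$.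
\item[(E2)] $E_\infty^\otimes=\operatorname{colim}_nE_n^\otimes$ \cite[5.1.1.5]{HA}. Therefore $\mathrm{Alg}_{E_\infty}(\mathcal V)\simeq\lim_n\mathrm{Alg}_{E_n}(\mathcal V)$, compatibly with the forgetful functors to $\mathcal C$.
\end{enumerate}
Fact (E1) replaces the observation that a ring is commutative when its multiplication is a ring map: an $E_n$-structure on an $E_1$-algebra $A$ is a coherent family of \emph{$E_1$-algebra maps} $A^{\otimes m}\to A$ indexed by configurations of $m$ little $(n-1)$-cubes.

\section{Extending algebra maps along a homological epimorphism}\label{sec:extension}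

We say that $\varphi\colon A\to C$ \emph{extends along} $F\colon A\to B$ if $\varphi\simeq\psi F$ for some $\psi\colon B\to C$ in $\mathcal C$. Maps of $E_1$-algebras are hard to construct directly. The equivalence \eqref{eq:endC} converts them into bimodules, where the adjunction (M2) is available, as in the proof of Proposition~\ref{prop:discrete}(ii).

\begin{lemma}\label{lem:one}
Let $F\colon A\to B$ be a homological epimorphism and let $C\in\mathcal C$.
\begin{enumerate}
\item[(a)] The functor $F^*\colon{}_B\mathrm{BMod}_C\to{}_A\mathrm{BMod}_C$ is fully faithful, and its essential image consists of those $X$ for which $X\to B\otimes_AX$ is an equivalence.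
\item[(b)] The map $F^*\colon\mathrm{Map}_{\mathcal C}(B,C)\to\mathrm{Map}_{\mathcal C}(A,C)$ is a monomorphism, and its image consists of those $\varphi$ for which $C\to B\otimes_AC$ is an equivalence, where $A$ acts on $C$ through $\varphi$.
\item[(c)] If $F_1,F_2\in\mathcal C_{A/}$ are equivalent to $F$, then $\mathrm{Map}_{\mathcal C_{A/}}(F_1,F_2)$ is contractible. Every morphism $F_1\to F_2$ in $\mathcal C_{A/}$ is an equivalence, and the path component of $F$ in $(\mathcal C_{A/})^{\simeq}$ is contractible.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We first identify the counit of (M2), for an arbitrary map $F$. For $Y\in{}_B\mathrm{BMod}_C$ consider the map of $(B,C)$-bimodules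
\begin{equation}\label{eq:counit}
B\otimes_AY\simeq(B\otimes_AB)\otimes_BY\longrightarrow B\otimes_BY\simeq Y
\end{equation}
induced by multiplication. Its composite with the unit $Y\to B\otimes_AY$ is obtained by applying $-\otimes_BY$ to the composite $B\simeq A\otimes_AB\to B\otimes_AB\to B$, which is the identity of the $(A,B)$-bimodule $B$. So \eqref{eq:counit} is adjoint to the identity of $F^*Y$, that is, it is the counit. When $F$ is a homological epimorphism it is an equivalence, and (a) follows from the last fact of Section~\ref{sec:spaces}.

(b) By the naturality of \eqref{eq:endC}, the map in (b) is obtained from the functor $F^*$ of (a), which commutes with the forgetful functors to $\mathrm{RMod}_C$, by taking fibers over $C$. A mapping space in such a fiber is the fiber over $\mathrm{id}_C$ of a map from a mapping space of bimodules to $\mathrm{Map}_{\mathrm{RMod}_C}(C,C)$. By (a) the map in (b) is therefore fully faithful, hence a monomorphism by (S3). An object of the fiber for $A$ is a bimodule $X$ with an equivalence of right modules $X\simeq C$. If $X\simeq F^*Y$, then $Y$ inherits an equivalence of right modules $Y\simeq C$, so the object is in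 the image if and only if $X$ is in the essential image of $F^*$. Apply (a) to $X=\varphi^*C$.

(c) We may take $F_1=F_2=F$. The space $\mathrm{Map}_{\mathcal C_{A/}}(F,F)$ is the fiber over $F$ of the monomorphism $F^*\colon\mathrm{Map}_{\mathcal C}(B,B)\to\mathrm{Map}_{\mathcal C}(A,B)$ and contains the identity, so it is contractible. Thus the full subcategory of $\mathcal C_{A/}$ on the objects equivalent to $F$ has contractible mapping spaces and is equivalent to a point, which gives the other two claims.
\end{proof}

The operations of an $E_n$-algebra have source $A^{\otimes m}$, so we need Lemma~\ref{lem:one} for tensor powers of $F$.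

\begin{lemma}\label{lem:tensor}
Identities are homological epimorphisms. If $F_i\colon A_i\to B_i$ $(1\le i\le m)$ are homological epimorphisms, then so is $\bigotimes_iF_i$.
\end{lemma}

\begin{proof}
For an identity, multiplication is the unit equivalence $B\otimes_BB\simeq B$. This covers $m=0$, where the map is $\mathrm{id}_k$. In general the bar construction for $\bigotimes_iF_i$ is, after permuting factors, the levelwise tensor product $[r]\mapsto\bigotimes_i(B_i\otimes A_i^{\otimes r}\otimes B_i)$. This is the restriction to the diagonal of a diagram on $(\Delta^{op})^m$. Since $\Delta^{op}$ is sifted, the diagonal is cofinal, and since $\otimes$ preserves colimits in each variable, the colimit is $\bigotimes_i(B_i\otimes_{A_i}B_i)$. The permutation is compatible with the augmentations to $\bigotimes_iB_i$, so multiplication for $\bigotimes_iF_i$ is the tensor product of the multiplications for the $F_i$, an equivalence.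
\end{proof}

Extensions along $\bigotimes_iF_i$ are thus unique when they exist. The criterion for existence in Lemma~\ref{lem:one}(b) involves all variables at once; the next two statements reduce it to one variable.

\begin{lemma}\label{lem:base}
Let $F\colon A\to B$ be a homological epimorphism, let $R\in\mathcal C$, and let $\psi\colon A\otimes R\to C$ be a map in $\mathcal C$ with restriction $\psi_A\colon A\to C$ to the first factor. Then $\psi$ extends along $F\otimes\mathrm{id}_R$ if and only if $\psi_A$ extends along $F$.
\end{lemma}

\begin{proof}
Regard $A\otimes R$ as an $(A,A\otimes R)$-bimodule and $B\otimes R$ as a $(B,A\otimes R)$-bimodule, the left actions being through the inclusions of the first factors. Then $F\otimes\mathrm{id}_R$ is a map of $(A,A\otimes R)$-bimodules, and by (M2) it factors as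
\[
A\otimes R\xrightarrow{\ \eta\ }B\otimes_A(A\otimes R)\xrightarrow{\ \theta\ }B\otimes R,
\]
with $\eta$ the unit and $\theta$ a map of $(B,A\otimes R)$-bimodules. As a left $A$-module, $A\otimes R$ is free on the object $R$, so $B\otimes_A(A\otimes R)$ is the free left $B$-module $B\otimes R$ on $R$. The restriction of $\theta$ to the generating object $R$ is $R\to A\otimes R\to B\otimes R$, the canonical inclusion, so $\theta$ is an equivalence. Let $A\otimes R$ act on $C$ through $\psi$ and apply $-\otimes_{A\otimes R}C$. The map $F\otimes\mathrm{id}_R$ becomes the unit $C\to(B\otimes R)\otimes_{A\otimes R}C$, the map $\theta$ becomes an equivalence, and by (M1) the map $\eta$ becomes the unit $C\to B\otimes_AC$ with $A$ acting through $\psi_A$. So one unit is an equivalence if and only if the other is. Now apply Lemma~\ref{lem:one}(b) to $F$ and to $F\otimes\mathrm{id}_R$, which is a homological epimorphism by Lemma~\ref{lem:tensor}.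
\end{proof}

\begin{proposition}\label{prop:factors}
Let $F_i\colon A_i\to B_i$ $(1\le i\le m)$ be homological epimorphisms and let $\varphi\colon\bigotimes_iA_i\to C$ be a map in $\mathcal C$. Then $\varphi$ extends along $\bigotimes_iF_i$ if and only if $\varphi\iota_i\colon A_i\to C$ extends along $F_i$ for each $i$.
\end{proposition}

\begin{proof}
Since $k$ is initial in $\mathcal C$, the unit of $B_j$ is the composite $k\to A_j\to B_j$. Hence $(\bigotimes_jF_j)\,\iota_i\simeq\iota_iF_i$, and if $\varphi\simeq\psi\circ\bigotimes_jF_j$, then $\psi\iota_i$ extends $\varphi\iota_i$. Conversely, suppose that each $\varphi\iota_i$ extends. We construct by induction on $i$ maps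
\[
\varphi^{(i)}\colon B_1\otimes\dots\otimes B_i\otimes A_{i+1}\otimes\dots\otimes A_m\to C
\]
with $\varphi^{(i)}\circ(F_1\otimes\dots\otimes F_i\otimes\mathrm{id})\simeq\varphi$, starting from $\varphi^{(0)}=\varphi$. Given $\varphi^{(i-1)}$, put $R=B_1\otimes\dots\otimes B_{i-1}\otimes A_{i+1}\otimes\dots\otimes A_m$ and use the symmetry to view $\varphi^{(i-1)}$ as a map $A_i\otimes R\to C$. By the remark on units, the inclusion of $A_i$ into $A_i\otimes R$ is $(F_1\otimes\dots\otimes F_{i-1}\otimes\mathrm{id})\circ\iota_i$, so the restriction of $\varphi^{(i-1)}$ to $A_i$ is $\varphi\iota_i$. Lemma~\ref{lem:base} extends $\varphi^{(i-1)}$ along $F_i\otimes\mathrm{id}_R$ to a map $\varphi^{(i)}$. The map $\varphi^{(m)}$ is the required extension; for $m=0$ it is $\varphi$ itself.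
\end{proof}

\section{Transport of the $E_n$-structure}\label{sec:transport}

We prove Theorem~\ref{thm:A}. For $n=1$ the map \eqref{eq:enh} is an equivalence, so its fibers are contractible. Let $2\le n<\infty$ until Section~\ref{sec:infty}, and put $\mathcal O^\otimes=E_{n-1}^\otimes$, with projection $\pi$ to $\mathrm{Fin}_*$. By (E1) we regard $\tilde A$ as a map of $\infty$-operads $\tilde A\colon\mathcal O^\otimes\to\mathcal C^\otimes$ with $\tilde A\langle1\rangle=A$.

\subsection{Operations restrict to the identity in each variable}

Let $r_i\colon\langle m\rangle\to\langle1\rangle$ be the morphism of $\mathcal O^\otimes$ over $\rho^i$ given by the identity embedding. It is inert, so $\tilde A(r_i)$ is an equivalence from the $i$-th entry of the tuple $\tilde A\langle m\rangle$ to $A$. We always use these equivalences to identify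
\begin{equation}\label{eq:ident}
\tilde A\langle m\rangle\simeq(A,\dots,A).
\end{equation}
For $f\colon\langle m\rangle\to\langle l\rangle$ in $\mathcal O^\otimes$ over $\alpha$, the $j$-th component of $\tilde A(f)$ then becomes a map $\mu_j(f)\colon\bigotimes_{\alpha(i)=j}A\to A$ in $\mathcal C$, namely the single component of $\tilde A(r_jf)$.

\begin{lemma}\label{lem:unit}
If $\alpha(i)=j$, the restriction $\mu_j(f)\,\iota_i\colon A\to A$ to the $i$-th factor is homotopic to $\mathrm{id}_A$. In particular $\mu_j(f)\simeq\mathrm{id}_A$ when $\alpha$ is inert.
\end{lemma}

\begin{proof}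
The idea is to feed the empty configuration into all cubes but the $i$-th. Let $e_i\colon\langle1\rangle\to\langle m\rangle$ be the morphism over the map $1\mapsto i$ whose $i$-th component is the identity embedding and whose other components are the nullary operation. By \eqref{eq:smc}, $\tilde A(e_i)$ consists of a map $A\to A$ in position $i$ and maps $k\to A$ in the other positions. The former is $\tilde A(r_i)\tilde A(e_i)\simeq\tilde A(r_ie_i)=\mathrm{id}_A$, and the latter are the unit maps because $k$ is initial in $\mathcal C$. The composition rule in $\mathcal C^\otimes$ gives $\tilde A(r_jf)\,\tilde A(e_i)\simeq\mu_j(f)\,\iota_i$. On the other hand, $r_jfe_i$ lies over $1\mapsto i\mapsto j\mapsto1$, the identity of $\langle1\rangle$; it is the unary operation given by the $i$-th cube of the configuration $f$. The space of unary operations is contractible, so $r_jfe_i\simeq\mathrm{id}$ and $\tilde A(r_jfe_i)\simeq\mathrm{id}_A$.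
\end{proof}

By Lemma~\ref{lem:unit} and Proposition~\ref{prop:factors}, for each operation $\mu\colon A^{\otimes m}\to A$ the map $F\mu$ extends to a map $B^{\otimes m}\to B$, and by Lemmas~\ref{lem:one}(b) and~\ref{lem:tensor} the space of extensions is contractible. These extensions are the operations of $\tilde B$. The remaining difficulty is coherence: a functor out of $\mathcal O^\otimes$ cannot be specified one morphism at a time. We therefore make no choices. We form the $\infty$-category $\mathcal D$ of all choices, show that its projection to $\mathcal O^\otimes$ is an equivalence, and obtain the structure as a section. By \eqref{eq:algarrow}, the pair $(\tilde B,\tilde F)$ is an $\mathcal O$-algebra in the arrow category of $\mathcal C$ that lifts $\tilde A$, so that is where the choices live.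

\subsection{The operad of homological epimorphisms}

Let $\mathcal M^\otimes\subset\mathrm{Fun}(\Delta^1,\mathcal C)^\otimes$ be the full suboperad on the tuples of homological epimorphisms, let $\mathcal M$ be its fiber over $\langle1\rangle$, and let $p=\mathrm{ev}_0\colon\mathcal M^\otimes\to\mathcal C^\otimes$. For objects $\mathbf F=(F_i\colon A_i\to B_i)_{i\le m}$ and $\mathbf G=(G_j\colon A'_j\to B'_j)_{j\le l}$ and a map $\alpha\colon\langle m\rangle\to\langle l\rangle$, write $A_{(j)}=\bigotimes_{\alpha(i)=j}A_i$ and $B_{(j)}=\bigotimes_{\alpha(i)=j}B_i$. By \eqref{eq:smc} and \eqref{eq:arrow},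
\begin{equation}\label{eq:M}
\mathrm{Map}^\alpha_{\mathcal M^\otimes}(\mathbf F,\mathbf G)\simeq\prod_{j=1}^l\mathrm{Map}_{\mathcal C}(A_{(j)},A'_j)\times_{\mathrm{Map}_{\mathcal C}(A_{(j)},B'_j)}\mathrm{Map}_{\mathcal C}(B_{(j)},B'_j),
\end{equation}
and $p$ projects each factor to $\mathrm{Map}_{\mathcal C}(A_{(j)},A'_j)$.

\begin{lemma}\label{lem:pmono}
The functor $p$ is a monomorphism on all mapping spaces. A morphism $p\mathbf F\to p\mathbf G$ over $\alpha$ with components $\mu_j\colon A_{(j)}\to A'_j$ lifts to a morphism $\mathbf F\to\mathbf G$ if and only if $G_j\mu_j\iota_i$ extends along $F_i$ whenever $\alpha(i)=j$.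
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:tensor} and~\ref{lem:one}(b), $\mathrm{Map}_{\mathcal C}(B_{(j)},B'_j)\to\mathrm{Map}_{\mathcal C}(A_{(j)},B'_j)$ is a monomorphism. By (S1) and (S2), $p$ is a monomorphism on $\mathrm{Map}^\alpha$, hence on the disjoint union over $\alpha$. The fiber over $(\mu_j)_j$ is the product of the spaces of extensions of $G_j\mu_j$ along $A_{(j)}\to B_{(j)}$, and Proposition~\ref{prop:factors} decides when these are nonempty.
\end{proof}

\subsection{The category of choices}

Let $\mathcal P=\mathcal O^\otimes\times_{\mathcal C^\otimes}\mathcal M^\otimes$ be the pullback along $\tilde A$ and $p$. By \eqref{eq:ident}, an object of $\mathcal P$ over $\langle m\rangle$ is an $m$-tuple of homological epimorphisms with source $A$. We want only the target $B$, so we let $\mathcal D\subset\mathcal P$ be the full subcategory on the tuples all of whose entries are equivalent to $F$ in $\mathcal C_{A/}$.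

\begin{proposition}\label{prop:D}
The projection $q\colon\mathcal D\to\mathcal O^\otimes$ is an equivalence of $\infty$-categories.
\end{proposition}

\begin{proof}
The tuple $(F,\dots,F)$ lies over $\langle m\rangle$, so $q$ is essentially surjective. Let $\mathbf F=(F_i)_{i\le m}$ and $\mathbf G=(G_j)_{j\le l}$ be objects of $\mathcal D$ and let $f\colon\langle m\rangle\to\langle l\rangle$ lie over $\alpha$. The fiber of $\mathrm{Map}_{\mathcal D}(\mathbf F,\mathbf G)\to\mathrm{Map}_{\mathcal O^\otimes}(\langle m\rangle,\langle l\rangle)$ over $f$ is the fiber of $\mathrm{Map}_{\mathcal M^\otimes}(\mathbf F,\mathbf G)\to\mathrm{Map}_{\mathcal C^\otimes}(\tilde A\langle m\rangle,\tilde A\langle l\rangle)$ over $\tilde A(f)$. By Lemma~\ref{lem:pmono} it is contractible provided that $G_j\mu_j(f)\iota_i$ extends along $F_i$ whenever $\alpha(i)=j$. By Lemma~\ref{lem:unit} this map is homotopic to $G_j$, and $G_j$ extends along $F_i$ because the two are equivalent in $\mathcal C_{A/}$. All fibers are contractible, so $q$ is fully faithful.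
\end{proof}

\subsection{Sections are enhancements}

Let $L$ be the space of pairs $(s,\eta)$ of a functor $s\colon\mathcal O^\otimes\to\mathrm{Fun}(\Delta^1,\mathcal C)^\otimes$ and an equivalence $\eta\colon\mathrm{ev}_0\,s\simeq\tilde A$, that is, the fiber over $\tilde A$ of
\[
\mathrm{Fun}\big(\mathcal O^\otimes,\mathrm{Fun}(\Delta^1,\mathcal C)^\otimes\big)^{\simeq}\to\mathrm{Fun}(\mathcal O^\otimes,\mathcal C^\otimes)^{\simeq}.
\]
The fiber is the same if both sides are replaced by the spaces of functors over $\mathrm{Fin}_*$, since these are the fibers over $\pi$ of the compatible maps to $\mathrm{Fun}(\mathcal O^\otimes,\mathrm{Fin}_*)^{\simeq}$. So each $s$ is a functor over $\mathrm{Fin}_*$. Through $\eta$ and \eqref{eq:ident}, the entries $s\langle m\rangle_i$ are objects of $\mathcal C_{A/}$. We compare two unions of path components of $L$.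
\begin{itemize}
\item $L_{\mathcal D}$ consists of the pairs with $s\langle m\rangle_i\simeq F$ in $\mathcal C_{A/}$ for all $m$ and $i$. Such $s$ take values in the full subcategory $\mathcal M^\otimes$, and by the universal property of the pullback $L_{\mathcal D}$ is the space of sections of $q$. It is contractible by Proposition~\ref{prop:D}.
\item $L_{\mathrm{alg}}$ consists of the pairs in which $s$ preserves inert morphisms and $s\langle1\rangle\simeq F$ in $\mathcal C_{A/}$.
\end{itemize}

\begin{lemma}\label{lem:L}
$L_{\mathcal D}=L_{\mathrm{alg}}$.
\end{lemma}

\begin{proof}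
Let $(s,\eta)\in L_{\mathcal D}$ and let $f\colon\langle m\rangle\to\langle l\rangle$ be inert over $\alpha$, with $\alpha^{-1}(j)=\{i\}$. The $j$-th component of $s(f)$ is a commutative square from $s\langle m\rangle_i$ to $s\langle l\rangle_j$. Its source part is $\mu_j(f)$, which is homotopic to $\mathrm{id}_A$ by Lemma~\ref{lem:unit}. Its target part therefore underlies a morphism in $\mathcal C_{A/}$ between objects equivalent to $F$, which is an equivalence by Lemma~\ref{lem:one}(c). All components of $s(f)$ are equivalences, so $s(f)$ is inert. Conversely, let $(s,\eta)\in L_{\mathrm{alg}}$. Then $s(r_i)$ is an equivalence $s\langle m\rangle_i\to s\langle1\rangle$ in $\mathrm{Fun}(\Delta^1,\mathcal C)$ whose source part is the identification $\tilde A(r_i)$ used in \eqref{eq:ident}. So $s\langle m\rangle_i\simeq s\langle1\rangle\simeq F$ in $\mathcal C_{A/}$.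
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} for $2\le n<\infty$]
The pairs $(s,\eta)\in L$ in which $s$ preserves inert morphisms form the fiber over $\tilde A$ of $\mathrm{ev}_0\colon\mathrm{Alg}_{\mathcal O}(\mathrm{Fun}(\Delta^1,\mathcal C))^{\simeq}\to\mathrm{Alg}_{\mathcal O}(\mathcal C)^{\simeq}$. By \eqref{eq:algarrow} and (E1), this is the fiber over $\tilde A$ of $\mathrm{Fun}(\Delta^1,\mathrm{Alg}_{E_n}(\mathcal V))^{\simeq}\to\mathrm{Alg}_{E_n}(\mathcal V)^{\simeq}$, which is $(\mathrm{Alg}_{E_n}(\mathcal V)_{\tilde A/})^{\simeq}$, and the map \eqref{eq:enh} is $(s,\eta)\mapsto s\langle1\rangle$. So $L_{\mathrm{alg}}$ is the preimage under \eqref{eq:enh} of the path component $Z$ of $F$, and $\mathrm{Enh}_n(\tilde A,F)$ is the fiber of $L_{\mathrm{alg}}\to Z$ over $F$. The space $L_{\mathrm{alg}}=L_{\mathcal D}$ is contractible, and $Z$ is contractible by Lemma~\ref{lem:one}(c). Hence the fiber is contractible.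
\end{proof}

\subsection{The case $n=\infty$}\label{sec:infty}

\begin{proof}[Proof of Theorem~\ref{thm:A} for $n=\infty$]
Let $\tilde A|_{E_n}$ be the underlying $E_n$-algebra of $\tilde A$. The constructions $\mathrm{Fun}(\Delta^1,-)$, $(-)^{\simeq}$ and the formation of fibers commute with limits, so (E2) gives
\[
\big(\mathrm{Alg}_{E_\infty}(\mathcal V)_{\tilde A/}\big)^{\simeq}\simeq\lim_n\big(\mathrm{Alg}_{E_n}(\mathcal V)_{\tilde A|_{E_n}/}\big)^{\simeq}
\]
over $(\mathcal C_{A/})^{\simeq}$. Taking fibers over $F$, we get $\mathrm{Enh}_\infty(\tilde A,F)\simeq\lim_n\mathrm{Enh}_n(\tilde A|_{E_n},F)$, a limit of contractible spaces.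
\end{proof}

\subsection{The role of the hypotheses}

\begin{remark}\label{rem:comm}
Let $\tilde B$ be an $E_n$-algebra with $n\ge2$; for $n=\infty$ restrict it to $E_2$. A configuration of two $(n-1)$-cubes gives a map $\mu\colon B\otimes B\to B$ in $\mathcal C$ that restricts to the identity on both factors, by Lemma~\ref{lem:unit}. On cohomology it is an algebra map $H^*(B)\otimes H^*(B)\to H^*(B)$ with $x\otimes1\mapsto x$ and $1\otimes y\mapsto y$. The relation $(x\otimes1)(1\otimes y)=(-1)^{|x||y|}(1\otimes y)(x\otimes1)$ shows that $H^*(B)$ is graded commutative. So the hypothesis on $F$ cannot be dropped from Theorem~\ref{thm:A}: the unit map from the $E_\infty$-algebra $k$ to the matrix algebra $M_2(k)$ has no enhancement for any $n\ge2$. Here $M_2(k)\otimes_kM_2(k)$ has dimension $16$ and $M_2(k)$ has dimension $4$. The hypothesis enters through Lemma~\ref{lem:one}, and it yields both uniqueness (Lemma~\ref{lem:pmono}) and the reduction of existence to single variables (Proposition~\ref{prop:factors}).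
\end{remark}

\begin{remark}\label{rem:unital}
The only properties of $\mathcal O=E_{n-1}$ used are that it has one color and contractible spaces of nullary and unary operations; the spaces of higher operations play no role. The nullary operations are needed in Lemma~\ref{lem:unit}, and without them operations need not extend. Let $A=k[t]$, $B=k[t,t^{-1}]$, and let $\mu\colon A\otimes A\to A$ be the algebra map that sends $t\otimes1$ and $1\otimes t$ to $0$. It is associative and commutative but has no unit in $\mathcal C$. The map $F\mu$ does not extend to $B\otimes B$, where $t\otimes1$ is invertible.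
\end{remark}

\section{Maps out of the codomain}\label{sec:maps}

To prove Theorem~\ref{thm:B} we must pass from the monomorphism property of $p$ on mapping spaces to the same property for maps of algebras, which are natural transformations. The tool is the end formula: for functors $s,t\colon K\to\mathcal X$ of $\infty$-categories,
\begin{equation}\label{eq:end}
\mathrm{Map}_{\mathrm{Fun}(K,\mathcal X)}(s,t)\simeq\lim_{(g\colon a\to b)\in\mathrm{Tw}(K)}\mathrm{Map}_{\mathcal X}(s(a),t(b)),
\end{equation}
where $\mathrm{Tw}(K)$ is the twisted arrow $\infty$-category, whose objects are the morphisms of $K$ \cite[Prop.~5.1]{GHN}. The component of a transformation $\gamma$ at $g$ is $\gamma_b\circ s(g)$.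

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The two descriptions of the image agree by Lemma~\ref{lem:one}(b), which also proves the case $n=1$.

Let $2\le n<\infty$ and $\mathcal O=E_{n-1}$. By \eqref{eq:algarrow} and (E1), the $E_n$-maps $\tilde F$ and $\mathrm{id}_{\tilde C}$ are $\mathcal O$-algebras $s$ and $t$ in $\mathrm{Fun}(\Delta^1,\mathcal C)$, with $ps=\tilde A$ and $pt=\tilde C$. The inert morphisms $r_j$ identify the entries of $s\langle l\rangle$ with $F$ and those of $t\langle l\rangle$ with $\mathrm{id}_C$, so $s$ and $t$ take values in $\mathcal M^\otimes$. By \eqref{eq:arrow},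
\[
\mathrm{Map}_{\mathrm{Alg}_{\mathcal O}(\mathcal M)}(s,t)\simeq\mathrm{Map}_{E_n}(\tilde A,\tilde C)\times_{\mathrm{Map}_{E_n}(\tilde A,\tilde C)}\mathrm{Map}_{E_n}(\tilde B,\tilde C)\simeq\mathrm{Map}_{E_n}(\tilde B,\tilde C),
\]
and the map induced by $p$, the first projection, becomes $\tilde F^*$. A mapping space of $\mathcal O$-algebras is the fiber over $\mathrm{id}_\pi$ of the map from the mapping space of functors to $\mathrm{Map}_{\mathrm{Fun}(\mathcal O^\otimes,\mathrm{Fin}_*)}(\pi,\pi)$. Hence the fiber of $\tilde F^*$ over $\tilde G$ is the fiber over $\tilde G$ of
\[
\mathrm{Map}_{\mathrm{Fun}(\mathcal O^\otimes,\mathcal M^\otimes)}(s,t)\to\mathrm{Map}_{\mathrm{Fun}(\mathcal O^\otimes,\mathcal C^\otimes)}(\tilde A,\tilde C).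
\]
By \eqref{eq:end} this map is a limit of the maps $\mathrm{Map}_{\mathcal M^\otimes}(s(a),t(b))\to\mathrm{Map}_{\mathcal C^\otimes}(\tilde A(a),\tilde C(b))$, which are monomorphisms by Lemma~\ref{lem:pmono}. By (S2), $\tilde F^*$ is a monomorphism, and $\tilde G$ is in its image if and only if $\tilde G_b\circ\tilde A(g)$ lifts to a morphism $s(a)\to t(b)$ for every $g\colon a\to b$ in $\mathcal O^\otimes$.

Suppose that $G$ extends along $F$. The morphism $\tilde G_b$ lies over the identity of $b=\langle l\rangle$, and naturality with respect to the $r_j$ identifies each of its components with $G\colon A\to C$. By Lemma~\ref{lem:pmono}, applied to $\alpha=\mathrm{id}$, the sources $F$ and the targets $\mathrm{id}_C$, it lifts to a morphism $s(b)\to t(b)$. The composite of this lift with $s(g)$ lifts $\tilde G_b\circ\tilde A(g)$. So $\tilde G$ is in the image. Conversely, if $\tilde G\simeq\tilde H\tilde F$, then $G\simeq HF$ on underlying $E_1$-maps.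

For $n=\infty$, (E2) gives $\mathrm{Map}_{E_\infty}\simeq\lim_n\mathrm{Map}_{E_n}$. By (S2) the map $\tilde F^*$ is a monomorphism, and $\tilde G$ is in its image if and only if each restriction $\tilde G|_{E_n}$ is in the image. The condition for this is the same for every $n$, namely that $G$ extends along $F$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Both $\infty$-categories are full subcategories of the slices in \eqref{eq:enh}. If $F\colon A\to B$ is a homological epimorphism, a point of $\mathrm{Enh}_n(\tilde A,F)$ is an object of the source whose image is equivalent to $F$, so the functor is essentially surjective by Theorem~\ref{thm:A}. Let $\tilde F\colon\tilde A\to\tilde B$ and $\tilde F'\colon\tilde A\to\tilde B'$ be objects of the source. The mapping space from $\tilde F$ to $\tilde F'$ is the fiber over $\tilde F'$ of $\tilde F^*\colon\mathrm{Map}_{E_n}(\tilde B,\tilde B')\to\mathrm{Map}_{E_n}(\tilde A,\tilde B')$. By Theorem~\ref{thm:B} it is contractible if $F'$ extends along $F$ and empty otherwise. By Lemma~\ref{lem:one}(b) the same holds for $\mathrm{Map}_{\mathcal C_{A/}}(F,F')$. A map between two empty spaces or two contractible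 spaces is an equivalence, so the functor is fully faithful. An $\infty$-category whose mapping spaces are empty or contractible is equivalent to the class of equivalence classes of its objects, partially ordered by the existence of a morphism.
\end{proof}

\section{Epimorphisms of $E_1$-algebras and $E_\infty$-algebras}\label{sec:epi}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
A homological epimorphism is an epimorphism by Theorem~\ref{thm:B}. We prove the converse in the two cases.

\emph{The case $n=\infty$.} In an $\infty$-category with pushouts, $\mathrm{Map}(B\amalg_AB,C)\simeq\mathrm{Map}(B,C)\times_{\mathrm{Map}(A,C)}\mathrm{Map}(B,C)$, and the codiagonal $B\amalg_AB\to B$ induces the diagonal map. By (S4) and the Yoneda lemma, $A\to B$ is an epimorphism if and only if the codiagonal is an equivalence. In $\mathrm{Alg}_{E_\infty}(\mathcal V)$ pushouts are relative tensor products: coproducts are tensor products, the pushout is the colimit of the simplicial object $[r]\mapsto B\amalg A^{\amalg r}\amalg B$, which is the bar construction, and sifted colimits are computed in $\mathcal V$. The fold maps $B\otimes A^{\otimes r}\otimes B\to B$ are iterated products,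 so the codiagonal is multiplication $B\otimes_AB\to B$.

\emph{The case $n=1$.} Coproducts in $\mathcal C$ are not tensor products, so the previous argument does not apply. Instead we test the epimorphism property against endomorphism algebras. This gives information only about invertible module maps, and a unipotent matrix turns an arbitrary module map into an invertible one.

Let $F\colon A\to B$ be an epimorphism in $\mathcal C$. The restriction map $\mathrm{LMod}_B^{\simeq}\to\mathrm{LMod}_A^{\simeq}$ lies over $\mathcal V^{\simeq}$. By \eqref{eq:endV}, on fibers over $V$ it is $F^*\colon\mathrm{Map}_{\mathcal C}(B,\mathrm{End}_{\mathcal V}(V))\to\mathrm{Map}_{\mathcal C}(A,\mathrm{End}_{\mathcal V}(V))$, a monomorphism. The fiber of the restriction map over an $A$-module with underlying object $V$ is a fiber of this monomorphism, so the restriction map is itself a monomorphism. By (S3), for every left $B$-module $Z$ the map of loop spaces $\mathrm{Aut}_B(Z)\to\mathrm{Aut}_A(Z)$ is an equivalence; on $\pi_0$ it is a bijection between the automorphism groups of $Z$ in the homotopy categories, which are additive.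

Let $X,Y$ be left $B$-modules and $Z=X\oplus Y$; the functor $F^*$ preserves this direct sum. For $g\colon X\to Y$, linear over $A$ or over $B$, let
\[
u_g=\begin{pmatrix}1&0\\ g&1\end{pmatrix}\colon X\oplus Y\to X\oplus Y,
\]
an automorphism with inverse $u_{-g}$. If $g$ is $A$-linear, then $u_g$ is homotopic to the restriction of a $B$-linear automorphism $v$ of $Z$, and the component $X\to Z\xrightarrow{v}Z\to Y$ is a $B$-linear map that restricts to $g$. If $h,h'\colon X\to Y$ are $B$-linear and homotopic over $A$, then $u_h$ and $u_{h'}$ agree in $\pi_0\mathrm{Aut}_A(Z)$, hence in $\pi_0\mathrm{Aut}_B(Z)$, and comparing the components $X\to Y$ gives $h\simeq h'$ over $B$. So $\pi_0\mathrm{Map}_B(X,Y)\to\pi_0\mathrm{Map}_A(X,Y)$ is bijective for all $X$ and $Y$.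

Since $F^*$ is exact and $\pi_i\mathrm{Map}(X,Y)\cong\pi_0\mathrm{Map}(X[i],Y)$ at the zero map, the map $\mathrm{Map}_B(X,Y)\to\mathrm{Map}_A(X,Y)$ is an isomorphism on all homotopy groups at zero. It is a map of loop spaces, because $\mathrm{Map}(X,Y)\simeq\Omega\,\mathrm{Map}(X,Y[1])$, so translation gives the same at every base point. Thus $F^*\colon\mathrm{LMod}_B\to\mathrm{LMod}_A$ is fully faithful, and the counit of the adjunction (M2) with $C=k$ is an equivalence. By \eqref{eq:counit}, the counit at $B$ is multiplication $B\otimes_AB\to B$.
\end{proof}

\begin{thebibliography}{9}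

\bibitem{GHN}
Gepner, Haugseng and Nikolaus, Doc. Math. \textbf{22} (2017).

\bibitem{HA}
J. Lurie, \emph{Higher Algebra}, version of September 2017.

\bibitem{Sylvan}
Zachary Sylvan, \emph{Orlov and Viterbo functors in partially wrapped Fukaya categories}, arXiv:1908.02317 (2019).

\end{thebibliography}
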